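\title{Hereditary completeness fails for the sine-process}

\begin{abstract}
For almost every configuration $X$ of the sine-process and every particle $p\in X$, the reproducing kernels of the Paley--Wiener space at the points of $X\setminus p$ form a complete and minimal system. We show that, almost surely, this system is hereditarily complete for no $p\in X$: replacing the kernels at a suitable subset $\Lambda_2\subset X\setminus p$ by the corresponding biorthogonal functions destroys completeness. The subset $\Lambda_2$ can be taken with $O(R^\gamma)$ points in $[-R,R]$, for any $\gamma>0$, and in continuum many ways. The mechanism is that the entire function with zero set $X\setminus p$ fails to be square integrable only on a sparse set of peaks.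
\end{abstract}

\section{Introduction}

\subsection{Reproducing kernels and the sine-process}

Throughout, $\hat f(\xi)=\int_{\mathbb R} f(x)e^{-2\pi ix\xi}\,dx$, and inner products are linear in the first argument. The Paley--Wiener space $PW$ consists of the functions $f\in L_2(\mathbb R)$ with $\hat f$ supported in $[-\frac12,\frac12]$; in the normalization $\int f(x)e^{-ix\xi}\,dx$ this interval is $[-\pi,\pi]$. The orthogonal projection of $L_2(\mathbb R)$ onto $PW$ has the \emph{sine-kernel}
\[
\mathcal S(x,y)=\frac{\sin\pi(x-y)}{\pi(x-y)},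
\]
and $k_x=\mathcal S(\cdot,x)\in PW$ is the reproducing kernel at $x\in\mathbb R$: $f(x)=\langle f,k_x\rangle$ for all $f\in PW$. Since $\hat k_x(\xi)=e^{-2\pi ix\xi}$ on $[-\frac12,\frac12]$, a system of kernels $(k_\lambda)_{\lambda\in\Lambda}$ is a system of exponentials in $L_2(-\frac12,\frac12)$ seen through the Fourier transform. For $\Lambda=\mathbb Z$ it is an orthonormal basis.

Let $\mathrm{Conf}(\mathbb R)$ be the space of configurations, that is, of locally finite subsets of $\mathbb R$. The \emph{sine-process} $\mathbb P_{\mathcal S}$ is the determinantal point process on $\mathrm{Conf}(\mathbb R)$ induced by $\mathcal S$: its correlation functions are $\rho_n(x_1,\dots,x_n)=\det(\mathcal S(x_i,x_j))_{i,j=1}^n$. As $\rho_1\equiv1$, a random configuration $X$ has on average one point per unit length, like $\mathbb Z$, and it is natural to ask how much of the basis property of $(k_n)_{n\in\mathbb Z}$ the random system $(k_x)_{x\in X}$ retains.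

\subsection{Hereditary completeness}

Let $(v_n)_{n\in N}$ be a family of vectors in a Hilbert space $L$. It is \emph{complete} if its closed linear span is $L$, and \emph{minimal} if no $v_m$ lies in the closed linear span of $(v_n)_{n\ne m}$. A complete and minimal family has a unique \emph{biorthogonal family} $(v_n')_{n\in N}$, defined by $\langle v_m,v_n'\rangle=\delta_{mn}$. A complete and minimal family is \emph{hereditarily complete} if for every partition $N=N_1\sqcup N_2$ the \emph{mixed family}
\[
(v_n)_{n\in N_1}\cup(v_n')_{n\in N_2}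
\]
is complete in $L$. A set $\Lambda\subset\mathbb R$ is \emph{hereditarily complete} (for $PW$) if $(k_\lambda)_{\lambda\in\Lambda}$ is complete, minimal and hereditarily complete in $PW$.

Hereditary completeness is a weak form of the basis property. Suppose that $(v_n)$ is a basis, so that $u=\sum_n\langle u,v_n'\rangle v_n$ in norm for every $u\in L$, and let $u$ be orthogonal to a mixed family. Then only the terms with $n\in N_1$ survive in the expansion, each of them is orthogonal to $u$, and so $\|u\|^2=0$. Thus every basis is hereditarily complete; in particular so is every complete and minimal family in a space of finite dimension, and so is the set $\mathbb Z$.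

For the sine-process we take the following two facts as known.

\begin{theorem}[known results]\label{thm:known}
For $\mathbb P_{\mathcal S}$-almost every $X\in\mathrm{Conf}(\mathbb R)$ the following hold.
\begin{enumerate}
\item[(K1)] For any $p\in X$, if $f\in PW$ vanishes at all points of $X\setminus p$, then $f\equiv0$.
\item[(K2)] For any $p\ne p'$ in $X$, the function
\[
G_X^{p,p'}(t)=\lim_{n\to\infty}\ \prod_{x\in X\setminus\{p,p'\},\ |x|<n^4}\Big(1-\frac tx\Big)
\]
is well defined, belongs to $PW$, and is not identically zero.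
\end{enumerate}
\end{theorem}

Property (K1) says that $(k_x)_{x\in X\setminus p}$ is complete, and (K2) says that it stops being complete when any further point is removed. So for almost every $X$ and every $p\in X$ the system $(k_x)_{x\in X\setminus p}$ is complete and minimal. The question, which comes from \cite{Bufetov}, is the following.

\medskip
\noindent\emph{Is it true that for $\mathbb P_{\mathcal S}$-almost every configuration $X$ and every particle $p\in X$ the set $X\setminus p$ is hereditarily complete?}
\medskip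

A positive answer is the natural guess. The sine-process is the scaling limit of the circular unitary ensemble (recalled in Section~\ref{sec:moments}), which is determinantal for the projection onto polynomials of degree less than $N$ on the unit circle and has exactly $N$ points. The reproducing kernels at $N$ distinct points form a basis of that space, because a Vandermonde determinant does not vanish, so hereditary completeness holds for every $N$. It also holds for all mixed families with finite $N_2$, as we check in Section~\ref{sec:mixed}. Nevertheless the answer is negative, for every particle at once.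

\subsection{Results}

For $p\in X$ put $\Lambda=X\setminus p$, and let $(g_\lambda)_{\lambda\in\Lambda}$ be the biorthogonal family of $(k_\lambda)_{\lambda\in\Lambda}$; thus $g_\lambda\in PW$ equals $1$ at $\lambda$ and $0$ at the other points of $\Lambda$.

\begin{theorem}\label{thm:A}
For $\mathbb P_{\mathcal S}$-almost every $X$ and every $p\in X$ there is $\Lambda_2\subset\Lambda$ such that the mixed family $(k_\lambda)_{\lambda\in\Lambda\setminus\Lambda_2}\cup(g_\lambda)_{\lambda\in\Lambda_2}$ is not complete in $PW$. Thus, almost surely, $X\setminus p$ is hereditarily complete for no $p\in X$.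
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\gamma>0$. For $\mathbb P_{\mathcal S}$-almost every $X$ and every $p\in X$ there are continuum many sets $\Lambda_2\subset\Lambda$ as in Theorem~\ref{thm:A} with $\#(\Lambda_2\cap[-R,R])=O(R^\gamma)$. Moreover, there is $u\in PW$, $u\ne0$, orthogonal to all the functions $u(\lambda)g_\lambda$, $\lambda\in\Lambda$. In particular, $u$ is not in the closed span of the terms of its own interpolation series $\sum_\lambda u(\lambda)g_\lambda$.
\end{theorem}

\begin{remark}
By a theorem of Baranov, Belov and Borichev \cite{BBB}, for a complete and minimal system of exponentials in $L_2(-a,a)$ the orthogonal complement of any mixed system has dimension at most $1$. Through the Fourier transform the same holds for reproducing kernels in $PW$, so the mixed families constructed here have defect exactly $1$. We do not use this fact.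
\end{remark}

Section~\ref{sec:mixed} reduces incompleteness of a mixed family to the construction of two vectors $h$ and $\psi$ and shows the mechanism in a model. Sections \ref{sec:G}--\ref{sec:peaks} contain all the probability; their outcome is a list of four almost sure properties (Proposition~\ref{prop:peaks}). From these, deterministically, Section~\ref{sec:h} constructs $h$ and Section~\ref{sec:psi} constructs $\psi$. The theorems are deduced in Section~\ref{sec:end}.

\section{Mixed families: a criterion and a model}\label{sec:mixed}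

\begin{lemma}\label{lem:criterion}
Let $(v_n)_{n\in N}$ be complete and minimal in $L$, let $N=N_1\sqcup N_2$, and let $\mathcal A$ be the closed span of $(v_n')_{n\in N_2}$. The mixed family is incomplete if and only if there are $h,\psi\in L$ with
\[
h\perp v_n\ \ (n\in N_1),\qquad \psi\perp v_n'\ \ (n\in N_2),\qquad\langle h,\psi\rangle\ne0 .
\]
In this case $u=h-P_{\mathcal A}h$, where $P_{\mathcal A}$ is the orthogonal projection onto $\mathcal A$, is a nonzero vector orthogonal to the mixed family.
\end{lemma}

\begin{proof}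
If $u\neq0$ is orthogonal to the mixed family, take $h=\psi=u$. Conversely, let $h,\psi$ be as stated. Since $\psi\perp\mathcal A$ and $\langle h,\psi\rangle\ne0$, we have $h\notin\mathcal A$, so $u\ne0$. By construction $u\perp\mathcal A$. By biorthogonality $\mathcal A\perp v_n$ for $n\in N_1$, so $u=h-P_{\mathcal A}h\perp v_n$ for $n\in N_1$.
\end{proof}

If $N_2$ is finite, no such pair exists: $h-\sum_{n\in N_2}\langle h,v_n\rangle v_n'$ is orthogonal to every $v_n$, hence zero by completeness, so $h\in\mathcal A$ and $\langle h,\psi\rangle=0$. For infinite $N_2$ the same difference can be formed formally. It still annihilates every $v_n$, but it need not belong to $L$, and then it need not vanish. The following example shows this in the simplest setting.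

\begin{example}\label{ex:model}
Let $e_0,e_1,\dots$ be the standard basis of $L=\ell_2(\{0,1,2,\dots\})$. Let $t_n=1$ if $n$ is a power of $2$ and $t_n=1/n$ for the other $n\ge1$, and put $v_n=e_n+t_ne_0$ for $n\ge1$. A sequence $(u_0,u_1,\dots)$ annihilates $v_n$ if and only if $u_n=-t_nu_0$. So the sequences annihilating all $v_n$ are the multiples of
\[
\mathbf g=(1,-t_1,-t_2,\dots)\notin\ell_2 ,
\]
and $(v_n)_{n\ge1}$ is complete. It is minimal, with $v_n'=e_n$. Now $\mathbf g$ fails to be square summable only because of its \emph{peaks} at the sparse set $N_2=\{1,2,4,8,\dots\}$. A series in the biorthogonal vectors indexed by $N_2$ removes them: $h=\mathbf g+\sum_{n\in N_2}t_nv_n'$ belongs to $\ell_2$, and $h\perp v_n$ for $n\notin N_2$. The vector $\psi=e_0$ is orthogonal to $v_n'$ for $n\in N_2$, and $\langle h,\psi\rangle=1$. By Lemma~\ref{lem:criterion} the mixed family is incomplete.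
\end{example}

Three features of the example carry over: an annihilator $\mathbf g$ of the whole system lying just outside the space; a correction of $\mathbf g$, by biorthogonal vectors from a sparse set, that brings it into the space; and a bounded functional $\psi$ that reads off the coefficient of $\mathbf g$. In the example the correction and the functional come for free, and $e_0$ is even orthogonal to all $v_n'$. In $PW$ both have to be built, and $\psi$ is made orthogonal only to the sparse subfamily.

\section{The generating function}\label{sec:G}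

\subsection{Counting points}

Recall that the correlation functions are defined by $\mathbb E\sum F(x_1,\dots,x_n)=\int F\rho_n$, the sum running over $n$-tuples of distinct points of $X$. Hadamard's inequality (the determinant of a positive semidefinite matrix is at most the product of its diagonal entries) gives $0\le\rho_n\le1$. Hence, for bounded measurable $g$ with compact support, expanding the product gives
\begin{equation}\label{eq:expansion}
\mathbb E\prod_{x\in X}(1+g(x))=\sum_{n\ge0}\frac1{n!}\int_{\mathbb R^n}g(x_1)\cdots g(x_n)\,\rho_n(x_1,\dots,x_n)\,dx,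
\end{equation}
the series being dominated by $\sum_n\|g\|_1^n/n!$.

\begin{lemma}\label{lem:count}
For a bounded interval $I$ we have $\operatorname{Var}\#(X\cap I)\le|I|$ and $\mathbb P(X\cap I=\emptyset)\le e^{-|I|}$.
\end{lemma}

\begin{proof}
From $\rho_1=1$ and $\rho_2(x,y)=1-\mathcal S(x,y)^2$ we get $\operatorname{Var}\#(X\cap I)=|I|-\iint_{I\times I}\mathcal S^2\le|I|$. By \eqref{eq:expansion} with $g=-1_I$, the probability $\mathbb P(X\cap I=\emptyset)$ is the Fredholm determinant $\prod_i(1-\kappa_i)$, where $\kappa_i$ are the eigenvalues of the operator with kernel $\mathcal S$ on $L_2(I)$. This operator is the compression of a projection, so $\kappa_i\in[0,1]$, and its trace is $|I|$. Hence $\prod_i(1-\kappa_i)\le e^{-\sum_i\kappa_i}=e^{-|I|}$.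
\end{proof}

\begin{lemma}\label{lem:Gamma}
Almost surely $0\notin X$, $X$ is infinite, and
\[
\Gamma(z)=\lim_{T\to\infty}\prod_{x\in X,\ |x|<T}\Big(1-\frac zx\Big)
\]
exists locally uniformly in $\mathbb C$. The function $\Gamma$ is entire, and its zeros are simple and lie exactly at the points of $X$.
\end{lemma}

\begin{proof}
We have $\mathbb E\,\#(X\cap\{0\})=0$, so $0\notin X$. By Chebyshev's inequality and Lemma~\ref{lem:count}, $\mathbb P(|\#(X\cap(0,k^4))-k^4|>k^3)\le k^{-2}$. By the Borel--Cantelli lemma, monotonicity of the counting function and $(k+1)^4-k^4=O(k^3)$, almost surely $\#(X\cap(0,t))=t+O(t^{3/4})$ for $t\ge1$; the same argument applies to $(-t,0)$. Hence $X$ is infinite, $\sum_{x\in X}x^{-2}<\infty$, and $\Delta(t)=\#(X\cap(0,t))-\#(X\cap(-t,0))$ is $O(t^{3/4})$ and vanishes near $0$. Writing $1/|x|=1/T+\int_{|x|}^Tt^{-2}\,dt$ we get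
\[
\sum_{x\in X,\ |x|<T}\frac1x=\frac{\Delta(T)}T+\int_0^T\frac{\Delta(t)}{t^2}\,dt,
\]
which converges as $T\to\infty$. Finally,
\[
\prod_{|x|<T}\Big(1-\frac zx\Big)=\exp\Big(-z\sum_{|x|<T}\frac1x\Big)\prod_{|x|<T}\Big(1-\frac zx\Big)e^{z/x},
\]
and the last product converges locally uniformly to an entire function with simple zeros exactly at $X$, because $|\log(1-z/x)+z/x|\le|z|^2/x^2$ for $|x|\ge2|z|$.
\end{proof}

\subsection{The function $G$ and the biorthogonal family}

We recall two standard facts about $PW$. First, every $F\in PW$ extends to the entire function $F(w)=\int_{-1/2}^{1/2}\hat F(\xi)e^{2\pi iw\xi}\,d\xi$. Thus $F(w)=\langle F,k_w\rangle$ for $w\in\mathbb C$, where $\hat k_w(\xi)=e^{-2\pi i\bar w\xi}$ on $[-\frac12,\frac12]$, and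
\begin{equation}\label{eq:kernelnorm}
\|k_w\|^2=\frac{\sinh 2\pi y}{2\pi y}\le e^{2\pi|y|},\qquad y=\operatorname{Im}w .
\end{equation}
Second, by the Paley--Wiener theorem, an entire function $F$ of exponential type at most $\pi$ (that is, $|F(z)|\le C_\varepsilon e^{(\pi+\varepsilon)|z|}$ for every $\varepsilon>0$) with $F|_{\mathbb R}\in L_2(\mathbb R)$ belongs to $PW$.

For $p\in X$ and $\Lambda=X\setminus p$ define the \emph{generating function}
\[
G(z)=\frac{\Gamma(z)}{1-z/p}.
\]
It is entire, with simple zeros exactly at $\Lambda$. For $\lambda\in\Lambda$ the function $G(z)/(1-z/\lambda)$ coincides with $G_X^{p,\lambda}$, which is in $PW$ by (K2). Hence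
\[
g_\lambda(z)=\frac{G(z)}{G'(\lambda)(z-\lambda)}\in PW,\qquad g_\lambda(\lambda')=\delta_{\lambda\lambda'}\quad(\lambda,\lambda'\in\Lambda),
\]
and $(g_\lambda)$ is the biorthogonal family of $(k_\lambda)$. Applying \eqref{eq:kernelnorm} to one $g_\lambda$, we find
\begin{equation}\label{eq:growth}
|G(z)|\le C_{X,p}(1+|z|)e^{\pi|\operatorname{Im}z|}.
\end{equation}

The zeros of $G$ make $|G|$ inconvenient on the real line, and we replace it by the positive majorant
\[
A(x)=|G(x+i)|,\qquad x\in\mathbb R .
\]
For real $t\neq0$ the quantity $|1-(x+iy)/t|^2=((t-x)^2+y^2)/t^2$ is even and nondecreasing in $|y|$. Up to constant factors, $G$ and $G/(z-\lambda)$ are limits of products of such factors, so their moduli at $x+iy$ are even and nondecreasing in $|y|$. In particular, for $x\in\mathbb R$, $|y|\le1$ and $\lambda\in\Lambda$,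
\begin{equation}\label{eq:mono}
|G(x+iy)|\le A(x),\qquad\Big|\frac{G(x+iy)}{x+iy-\lambda}\Big|\le\frac{A(x)}{|x+i-\lambda|}\le A(x).
\end{equation}
The second inequality says that dividing $G$ by $z-\lambda$ costs nothing, even near $\lambda$, when sizes are measured by $A$. It relies on the zeros of $G$ being real.

\subsection{The plan}

The function $G$ plays the role of $\mathbf g$ in Example~\ref{ex:model}. It vanishes on all of $\Lambda$, and it is not in $L_2(\mathbb R)$: otherwise it would be in $PW$ by \eqref{eq:growth}, contradicting (K1). Correcting $G$ by a series in $(g_\mu)_{\mu\in\Lambda_2}$ amounts to multiplying it by a meromorphic function: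
\[
h=G\varphi,\qquad\varphi(z)=1-\sum_{\mu\in\Lambda_2}\frac{\alpha_\mu}{z-\mu}.
\]
Such an $h$ vanishes on $\Lambda\setminus\Lambda_2$. We need to know where $G$ is large (Sections \ref{sec:moments} and \ref{sec:peaks}), and to find $\varphi$ that is small there and not too large elsewhere (Section~\ref{sec:h}). The functional that reads off the coefficient of $G$ is, formally, the value of $F/G$ at infinity; it has to be replaced by a bounded one (Section~\ref{sec:psi}).

\section{Moments of the generating function}\label{sec:moments}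

The logarithm of $|\Gamma|$ is a linear statistic of $X$, so moments of $|\Gamma|$ are Laplace transforms of linear statistics. For these there is an upper bound of exactly Gaussian form. For $f\in L_2(\mathbb R)$ put
\[
\sigma^2(f)=\int_{\mathbb R}|\xi|\,|\hat f(\xi)|^2\,d\xi ;
\]
$\sigma$ is a seminorm, being a weighted $L_2$ norm of $\hat f$.

\begin{lemma}\label{lem:laplace}
For real $f\in C_c^\infty(\mathbb R)$,
\[
\mathbb E\exp\Big(\sum_{x\in X}f(x)\Big)\le\exp\Big(\int f+\tfrac12\sigma^2(f)\Big).
\]
\end{lemma}

\begin{proof}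
We prove the corresponding inequality for the circular unitary ensemble $CUE_N$ and pass to the limit. This ensemble is the law of $(\theta_1,\dots,\theta_N)\in(-\pi,\pi]^N$ with density proportional to $\prod_{j<k}|e^{i\theta_j}-e^{i\theta_k}|^2$; it is determinantal with kernel $\sin\frac{N(\theta-\theta')}2\big/\big(2\pi\sin\frac{\theta-\theta'}2\big)$.

Let $V$ be a real smooth function on the circle with Fourier coefficients $V_k$, and let $D_N$ be the $N\times N$ Toeplitz determinant with symbol $e^V$, $D_0=1$. The Heine--Szeg\H{o} identity states that $D_N=\mathbb E_{CUE_N}\exp\sum_jV(\theta_j)$. On the other hand, $D_N$ is the Gram determinant of $1,z,\dots,z^{N-1}$ in $L_2(e^Vd\theta/2\pi)$, so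
\[
\frac{D_{N+1}}{D_N}=\min\Big\{\frac1{2\pi}\int|P(e^{i\theta})|^2e^{V(\theta)}\,d\theta:\ P\ \text{monic of degree }N\Big\}.
\]
This minimum is nonincreasing in $N$, since $zP$ is monic of degree $N+1$ and $|zP|=|P|$ on the circle, and by Szeg\H{o}'s theorem it tends to $e^{V_0}$. Hence $D_{N+1}/D_N\ge e^{V_0}$, and $D_Ne^{-NV_0}$ is nondecreasing. By the strong Szeg\H{o} theorem its limit is $\exp\sum_{k\ge1}k|V_k|^2$. Therefore, for every $N$,
\begin{equation}\label{eq:szego}
D_N\le\exp\Big(NV_0+\sum_{k\ge1}k|V_k|^2\Big).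
\end{equation}
The point of the monotonicity is that \eqref{eq:szego} holds for each $N$, so the symbol may depend on $N$.

Take $V(\theta)=f(N\theta/2\pi)$, $|\theta|\le\pi$, with $N$ so large that $f$ is supported in $(-N/2,N/2)$. Then $V_k=\hat f(k/N)/N$, so $NV_0=\int f$ and
\[
\sum_{k\ge1}k|V_k|^2=\frac1N\sum_{k\ge1}\frac kN\Big|\hat f\Big(\frac kN\Big)\Big|^2\longrightarrow\int_0^\infty\xi|\hat f(\xi)|^2\,d\xi=\tfrac12\sigma^2(f),
\]
because $\hat f$ is a Schwartz function and $|\hat f|$ is even. The points $N\theta_j/2\pi$ form a determinantal process with kernel $\frac{\sin\pi(x-y)}{N\sin(\pi(x-y)/N)}$, which has diagonal $1$ and tends to $\mathcal S$ uniformly on compact sets. Apply \eqref{eq:expansion} with $g=e^f-1$ to both processes. All correlation functions are bounded by $1$, so dominated convergence shows that $D_N\to\mathbb E\exp\sum_{x\in X}f(x)$.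
\end{proof}

The test function $t\mapsto\log|1-z/t|$ that produces $\log|\Gamma(z)|$ is singular at $t=0$. The singularity cancels in a ratio $\Gamma(z_1)/\Gamma(z_2)$, and ratios are all that we need.

\begin{lemma}\label{lem:ratio}
Let $z_1=x_1+iy_1$, $z_2=x_2+iy_2$ with $y_1,y_2>0$, and let $\beta\in\mathbb R$. Then
\[
\mathbb E\Big(\frac{|\Gamma(z_1)|e^{-\pi y_1}}{|\Gamma(z_2)|e^{-\pi y_2}}\Big)^\beta\le\Big(\frac{|z_1-\bar z_2|}{2\sqrt{y_1y_2}}\Big)^{\beta^2/2}.
\]
\end{lemma}

\begin{proof}
Let $\ell(t)=\log|t-z_1|-\log|t-z_2|$. It is smooth, with $\ell(t)=O(1/|t|)$ and $\ell'(t)=O(t^{-2})$ at infinity. Let $\chi\in C_c^\infty(\mathbb R)$ be real and even, equal to $1$ on $[-1,1]$ and supported in $[-2,2]$, and put $f_T=\ell\,\chi(\cdot/T)$. The smooth cutoff is an average of sharp ones: $\chi(t/T)=\int_1^2(-\chi'(\tau))1_{|t|<T\tau}\,d\tau$, with $\int_1^2(-\chi')=1$. Hence, almost surely,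
\[
\sum_{x\in X}f_T(x)=\int_1^2(-\chi'(\tau))\Big[\sum_{x\in X,\ |x|<T\tau}\ell(x)\Big]d\tau\longrightarrow\log\Big|\frac{\Gamma(z_1)}{\Gamma(z_2)}\Big|,
\]
because $\ell(x)=\log|1-z_1/x|-\log|1-z_2/x|$ and, by Lemma~\ref{lem:Gamma}, the bracket tends to this limit uniformly in $\tau\in[1,2]$. By Fatou's lemma and Lemma~\ref{lem:laplace} applied to $\beta f_T$, it suffices to show that
\[
\int f_T\to\pi(y_1-y_2),\qquad\sigma^2(f_T)\to\log\frac{|z_1-\bar z_2|}{2\sqrt{y_1y_2}} .
\]

\emph{The mean.} By the same averaging, $\int f_T\to\lim_{S\to\infty}\int_{-S}^S\ell$. For $\operatorname{Im}z>0$ the function $(t-z)\log(t-z)-t$, with $\arg(t-z)\in(-\pi,0)$, is a primitive of $\log(t-z)$. Insert $\log(S-z)=\log S-z/S+O(S^{-2})$ and $\log(-S-z)=\log S-i\pi+z/S+O(S^{-2})$: its increment over $[-S,S]$ is $2S\log S-2S-i\pi S-i\pi z+o(1)$. The real part is $2S\log S-2S+\pi\operatorname{Im}z+o(1)$, and subtracting the values for $z_1$ and $z_2$ gives $\pi(y_1-y_2)$.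

\emph{The variance.} By the Cauchy--Schwarz inequality and Plancherel's theorem, $\sigma^2(f)\le\frac1{2\pi}\|f\|_2\|f'\|_2$. The function $\ell-f_T$ vanishes on $[-T,T]$, is $O(1/|t|)$, and has derivative $O(t^{-2})$, uniformly in $T\geq1$. So $\sigma(\ell-f_T)\to0$ and $\sigma^2(f_T)\to\sigma^2(\ell)$. The Fourier transform of $t/(t^2+y^2)$ is $-i\pi\operatorname{sgn}(\xi)e^{-2\pi y|\xi|}$. Applying this to the two terms of $\ell'$ and dividing by $2\pi i\xi$, we get
\[
\hat\ell(\xi)=-\frac1{2|\xi|}\Big(e^{-2\pi y_1|\xi|-2\pi ix_1\xi}-e^{-2\pi y_2|\xi|-2\pi ix_2\xi}\Big).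
\]
With $w=2\pi(y_1+y_2+i(x_1-x_2))$, so that $|w|=2\pi|z_1-\bar z_2|$, this gives
\[
\sigma^2(\ell)=\frac12\int_0^\infty\Big[\big(e^{-4\pi y_1\xi}-e^{-w\xi}\big)+\big(e^{-4\pi y_2\xi}-e^{-\bar w\xi}\big)\Big]\frac{d\xi}\xi=\frac12\log\frac{|w|^2}{16\pi^2y_1y_2}
\]
by Frullani's formula $\int_0^\infty(e^{-a\xi}-e^{-b\xi})\,d\xi/\xi=\log b-\log a$, valid for $\operatorname{Re}a,\operatorname{Re}b>0$ with the principal logarithm. The right side equals $\log\big(|z_1-\bar z_2|/2\sqrt{y_1y_2}\big)$.
\end{proof}

We use the lemma in two regimes. Comparing a point near the real axis at distance about $R$ from the origin with the point $iR$ costs $R^{\beta^2/4}$; comparing two points at height $1$ and distance $r$ costs $r^{\beta^2/2}$. The first regime gives the following bounds. Put $R_n=2^n$ and $\rho_R=|\Gamma(iR)|e^{-\pi R}$; ``eventually'' means for all $n\ge n(X)$.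

\begin{lemma}\label{lem:integral}
Fix $q>0$, $y\in\{1,2\}$ and $\varepsilon>0$. Almost surely, eventually, with $R=R_n$,
\begin{equation}\label{eq:moment}
\rho_R\le\rho_1R^\varepsilon\qquad\text{and}\qquad\int_{|x|\le3R}|\Gamma(x+iy)|^q\,dx\le R^{1+q^2/4+\varepsilon}.
\end{equation}
\end{lemma}

\begin{proof}
Lemma~\ref{lem:ratio} with $z_1=iR$, $z_2=i$ gives $\mathbb E(\rho_R/\rho_1)^\beta\le\big(\frac{R+1}{2\sqrt R}\big)^{\beta^2/2}\le R^{\beta^2/4}$. With $\beta=2\varepsilon$, Markov's inequality gives $\mathbb P(\rho_R/\rho_1>R^\varepsilon)\le R^{-\varepsilon^2}$, which is summable over $R=2^n$; the first bound follows from the Borel--Cantelli lemma. For $|x|\le3R$ take $z_1=x+iy$, $z_2=iR$. Then $|z_1-\bar z_2|\le4R+2\le5R$, so $\mathbb E(|\Gamma(x+iy)|/\rho_R)^q\le e^{2\pi q}(3\sqrt R)^{q^2/2}$. Integrating in $x$ and using Markov's inequality, we see that $\int_{|x|\le3R}(|\Gamma(x+iy)|/\rho_R)^q\,dx$ exceeds $R^{1+q^2/4+\varepsilon/3}$ with probability at most $C_qR^{-\varepsilon/3}$, hence eventually does not exceed it. By the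 first bound with $\varepsilon/3q$ in place of $\varepsilon$, eventually $\rho_R^q\le\rho_1^qR^{\varepsilon/3}\le R^{2\varepsilon/3}$.
\end{proof}

\section{Peaks of the generating function}\label{sec:peaks}

On the scale $|x|\asymp R$, passing from $\Gamma$ to $G$ divides by a factor of order $R$. So \eqref{eq:moment} bounds the integral of $|G|^q$ over that scale by $R$ to the power
\[
1+\frac{q^2}4-q+\varepsilon=\Big(1-\frac q2\Big)^2+\varepsilon .
\]
The exponent $(1-q/2)^2$ has a double zero at $q=2$, and this is the property of the sine-process that drives the proof. At $q=2$ it shows that each dyadic scale carries $L_2$ mass $R^{\varepsilon}$ at most: $G$ misses $L_2$ narrowly. At $q=2-c$ the loss is only $R^{c^2/4}$, of second order in $c$, while on the set where $|G|^2<R^{-\tau}$ the inequality $|G|^2\le R^{-\tau c/2}|G|^{2-c}$ gains a power that is of first order in $c$ for fixed $\tau$. The gain wins as soon as $\tau>c/2$; we take $\tau=c$. Thus the mass outside the set $\{|G|^2\ge R^{-c}\}$ is a negative power of $R$, and that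 set is small by Chebyshev's inequality.

\subsection{Parameters}

Fix $c\in(0,1/200]$ and put $\delta=c^2/40$. For $n\ge1$ let
\[
I_n=[R_n,2R_n)\cup[-2R_n,-R_n),\qquad Z_n=\{j\in\mathbb Z:[j,j+1)\subset I_n\},
\]
so that $I_n=\bigcup_{j\in Z_n}[j,j+1)$ and $R_n\le|j|\le2R_n$ for $j\in Z_n$. We use four further scales:
\begin{center}
\begin{tabular}{ll}
$\theta_n=R_n^{-c}$ & threshold for the mass of a peak,\\
$s_n=R_n^{\delta}$ & spacing of the poles of $\varphi$,\\
$d_n=R_n^{3c}$ & width of the dip of $\varphi$ at a peak,\\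
$r_n=R_n^{5c}\le R_n^{1/40}$ & radius around a peak in which poles are placed.
\end{tabular}
\end{center}
Split each of the two halves of $I_n$ into $\lfloor R_n/s_n\rfloor$ equal half-open intervals, the \emph{cells of level $n$}. Their lengths lie in $[s_n,2s_n]$, and $s_n\le s_{n+1}\le2s_n$. For $j\in Z_n$ put
\[
a_j=\int_j^{j+1}A(x)^2\,dx,\qquad E_n=\{j\in Z_n:a_j\ge\theta_n\};
\]
the elements of $E_n$ are the \emph{peaks of level $n$}. From now on $C$ denotes constants that depend only on $c$, unless a subscript indicates otherwise.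

\begin{proposition}\label{prop:peaks}
For almost every $X$ and every $p\in X$ there is $n_1=n_1(X,p)$ such that for all $n\ge n_1$ the following hold with $R=R_n$.
\begin{enumerate}
\item[(P1)] $\int_{I_n}A^2\le R^\delta$, and hence $\#E_n\le R^{c+\delta}$.
\item[(P2)] $\sum_{j\in Z_n\setminus E_n}a_j\le R^{-9\delta}$.
\item[(P3)] If $j\in E_n$, $l\in\mathbb Z$ and $|l-j|\le2r_n$, then $|G(l+i)|\ge R^{-1/2}$.
\item[(P4)] Each of the two half-open halves of the middle third of every cell of level $n$ contains a point of $\Lambda$.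
\end{enumerate}
\end{proposition}

Properties (P1) and (P2) say that the mass is concentrated on few peaks. Property (P3) says that $G$ is still fairly large near a peak; it makes $\psi$ bounded. Property (P4) supplies the poles of $\varphi$.

\begin{proof}
The almost sure statements used below concern only $\Gamma$ and $X$; the particle $p$ enters through the deterministic factor $1-z/p$, so one null set serves all $p$. If $R\ge2(1+|p|)$ and $|z|\ge R-1$, then $|1-z/p|\ge R/(2|p|)$, so
\begin{equation}\label{eq:GvsGamma}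
|G(z)|\le2|p|\,|\Gamma(z)|/R .
\end{equation}

(P1) By \eqref{eq:GvsGamma} and \eqref{eq:moment} with $q=2$, $y=1$, $\varepsilon=\delta/2$, we have $\int_{I_n}A^2\le4p^2R^{\delta/2}\le R^\delta$ for large $n$. Also $\theta_n\#E_n\le\sum_{j\in Z_n}a_j\le R^\delta$.

(P2) Let $q=2-c$. We need $\sum_ja_j^{q/2}$, whereas \eqref{eq:moment} controls an integral of $|G|^q$; subharmonicity bridges the two. The function $|G|^q$ is subharmonic, so its value at $x+i$ is at most its average over the unit disc centered there. For $x\in[j,j+1]$ this disc lies in $[j-1,j+2]\times[0,2]$, where $|G(t+iy)|\le|G(t+2i)|$ by monotonicity in $y$. Hence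
\[
a_j^{q/2}\le\sup_{x\in[j,j+1]}|G(x+i)|^q\le\frac2\pi\int_{j-1}^{j+2}|G(t+2i)|^q\,dt .
\]
Sum over $j\in Z_n$: each $t$ is covered at most three times (up to a null set), and $R-1\le|t|\le3R$. By \eqref{eq:GvsGamma} and \eqref{eq:moment} with $y=2$, $\varepsilon=\delta/2$, and since $(1-q/2)^2=c^2/4=10\delta$, we get $\sum_{j\in Z_n}a_j^{q/2}\le C_pR^{10\delta+\delta/2}$. As $\theta_n^{1-q/2}=R^{-c^2/2}=R^{-20\delta}$,
\[
\sum_{j\in Z_n\setminus E_n}a_j\le\theta_n^{1-q/2}\sum_{j\in Z_n}a_j^{q/2}\le C_pR^{-10\delta+\delta/2}\le R^{-9\delta}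
\]
for large $n$.

(P3) For integers $j,l$ with $|j|\le2R$ and $|l-j|\le2r_n$ let $Y_{j,l}=\int_j^{j+1}|\Gamma(x+i)/\Gamma(l+i)|^2\,dx$. By Markov's inequality, the Cauchy--Schwarz inequality and Lemma~\ref{lem:ratio} with $\beta=4$,
\[
\mathbb P\big(Y_{j,l}>R^{2/3}\big)\le R^{-4/3}\,\mathbb E\,Y_{j,l}^2\le R^{-4/3}\sup_{x\in[j,j+1]}\Big(\frac{|x-l+2i|}2\Big)^8\le R^{-4/3}(3r_n)^8\le CR^{-4/3+1/5}.
\]
There are at most $25R^{41/40}$ such pairs, and $\frac{41}{40}+\frac15-\frac43=-\frac{13}{120}<0$. So almost surely, eventually, $Y_{j,l}\le R^{2/3}$ for all these pairs. For $j\in E_n$ and $x\in[j,j+1]$,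
\[
\frac{|1-(l+i)/p|}{|1-(x+i)/p|}\le1+\frac{|x-l|}{|x+i-p|}\le1+\frac{2r_n+1}{R-|p|}\le2
\]
for large $n$. Then $R^{-c}\le a_j\le4R^{2/3}|G(l+i)|^2$, and $|G(l+i)|^2\ge\frac14R^{-2/3-c}\ge R^{-1}$ for large $n$.

(P4) At level $n$ there are at most $4R$ such halves, each of length at least $s_n/6$. By Lemma~\ref{lem:count} the probability that one of them misses $X$ is at most $4Re^{-s_n/6}$, which is summable in $n$. The point found differs from $p$ once $R>|p|$.
\end{proof}

\section{A function in $PW$ of the form $G\varphi$}\label{sec:h}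

From here on the argument is deterministic. Fix $X$ and $p\in X$ for which Theorem~\ref{thm:known}, Lemma~\ref{lem:Gamma} and Proposition~\ref{prop:peaks} hold, and fix $n_0>n_1+1$ so large that for all $n\ge n_0-1$
\begin{equation}\label{eq:n0}
s_n\ge3,\qquad16s_n\le R_n,\qquad4s_n+1\le r_n,\qquad r_n\le R_n/4 .
\end{equation}
One more requirement on $n_0$, also depending only on $c$, is imposed in Lemma~\ref{lem:separation}. Put $E=\bigcup_{n\ge n_0}E_n$, and $d_j=d_n$ for $j\in E_n$.

\subsection{One peak}

By (P1) and (P2), $G\varphi$ is square integrable if, at level $n$, $|G\varphi|\le R_n^{-\delta}A$ on the peaks and $|G\varphi|\le R_n^{4\delta}A$ elsewhere. Consider a single peak $j$. The first attempt is $\varphi(z)=(z-j)/(z-\mu)$ with $\mu\in\Lambda$ at distance $d$ from $j$. It gains a factor of order $1/d$ on $[j,j+1)$, but its residue has modulus $d$, so near $\mu$ the bound \eqref{eq:mono} gives only $|G\varphi|\le(1+d)A$. Our estimates do not exclude that the peaks of level $n$ form a block of $R_n^c$ consecutive integers.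 Then $\mu$ either lies on a peak, where no loss is affordable, or for some $j$ is so far away that $d$ exceeds $R_n^{4\delta}$. The residue must be spread over many poles.

To see how, move the pole off the real axis. Let $j=0$ and $b(z)=z/(z+id)$. On the real line $|b|\le1$, $|b(x)|\le|x|/d$, and
\[
\operatorname{Re}b(x)=1-\frac{d^2}{x^2+d^2},\qquad\eta(y):=\operatorname{Im}b(y)=-\frac{dy}{y^2+d^2}.
\]
The function $Gb$ is not entire. But $1-\operatorname{Re}b$ is the Hilbert transform of $\eta$ (this is the pair formed by the Poisson kernel and the conjugate Poisson kernel, and the one-factor case of Lemma~\ref{lem:hilbert} below):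
\[
\operatorname{Re}b(x)=1-\frac1\pi\,\mathrm{PV}\!\int\frac{\eta(y)}{x-y}\,dy .
\]
This has the form required of $\varphi$, with a density on the real line in place of point masses. The density is bounded by $1$, is $O(|y|/d)$ near the peak, and is $O(d/|y|)$ far from it. So we collapse $\eta(y)\,dy/\pi$ on each cell to a point mass at a zero of $G$ in that cell, and discard it at distance larger than $r\gg d$. The residues are then at most $s$, the length of a cell, and they are of order $s^2/d$ next to the peak. For many peaks we take the product of the functions $b$, which is still bounded by $1$ and small at each peak, however the peaks cluster.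

\subsection{The bounded model $\varphi_0$}

Let
\[
\varphi_0(z)=\prod_{j\in E}b_j(z),\qquad b_j(z)=\frac{z-j}{z-j+id_j},\qquad\eta(y)=\operatorname{Im}\varphi_0(y)\quad(y\in\mathbb R).
\]
We have $1-b_j(z)=id_j/(z-j+id_j)$, $d_j\ge1$, and by (P1)
\begin{equation}\label{eq:dsum}
\sum_{j\in E_n}d_j\le R_n^{4c+\delta}.
\end{equation}
So $\sum_{j\in E}d_j/|j|<\infty$, and the product converges locally uniformly in $\{\operatorname{Im}z>-\frac12\}$. On $\mathbb R$ we have $|b_j(y)|\le\min(1,|y-j|/d_j)$ and $b_j'(y)=id_j/(y-j+id_j)^2$. Since all factors have modulus at most $1$, it follows that for $y\in\mathbb R$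
\begin{align}
|\eta(y)|&\le|\varphi_0(y)|\le\min\big(1,|y-j|/d_j\big)\qquad(j\in E),\label{eq:phi1}\\
|\eta(y)|&\le|1-\varphi_0(y)|\le\sum_{j\in E}\frac{d_j}{|y-j+id_j|},\label{eq:phi2}\\
|\eta'(y)|&\le|\varphi_0'(y)|\le\sum_{j\in E}\frac{d_j}{|y-j+id_j|^2},\label{eq:phi3}
\end{align}
and $|\varphi_0|\le1$ also when $E$ is empty. The bounds \eqref{eq:phi2} and \eqref{eq:phi3} hold for every subproduct as well.

\begin{lemma}\label{lem:hilbert}
For every $x\in\mathbb R$,
\begin{equation}\label{eq:hilbert}
1-\operatorname{Re}\varphi_0(x)=\frac1\pi\,\mathrm{PV}\!\int_{\mathbb R}\frac{\eta(y)}{x-y}\,dy,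
\end{equation}
and the integral converges absolutely away from $x$.
\end{lemma}

\begin{proof}
For a finite subproduct, $F=1-\prod b_j$ is rational, has its poles in the open lower half-plane and is $O(1/z)$ at infinity. Integrating $F(z)/(z-x)$ along the real line indented above $x$ and a large upper semicircle gives $F(x)=\frac1{\pi i}\mathrm{PV}\!\int\frac{F(y)}{y-x}\,dy$. The real part of this identity is \eqref{eq:hilbert} for the subproduct. Let finite subproducts, with imaginary parts $\eta_N$, exhaust $E$; then $\eta_N\to\eta$ pointwise. On $|y-x|<1$ the principal value equals $\int_0^1\frac{\eta_N(x-t)-\eta_N(x+t)}t\,dt$, and the integrand is bounded by $2\sup_{[x-1,x+1]}|\eta_N'|$, which is bounded in $N$ by \eqref{eq:phi3}. On $|y-x|\ge1$ we have $1/|x-y|\le C_x/(1+|y|)$, so by \eqref{eq:phi2} it suffices to show that $\sum_j\frac{d_j}{|y-j+id_j|(1+|y|)}$ is integrable. We claim that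
\[
\int_{\mathbb R}\frac{dy}{|y-j+id_j|(1+|y|)}\le C\,\frac{\log|j|}{|j|}.
\]
On $|y-j|\le|j|/2$ use $1+|y|\ge|j|/2$ and $|y-j+id_j|\ge\max(1,|y-j|)$. On $|y|\le|j|/2$ use $|y-j|\ge|j|/2$. On the remaining set $|y|>|j|/2$ and $|y-j|\ge|y|/3$, so the integrand is at most $3/y^2$. By \eqref{eq:dsum}, $\sum_jd_j\log|j|/|j|\le C\sum_nnR_n^{4c+\delta-1}<\infty$, and dominated convergence gives \eqref{eq:hilbert}.
\end{proof}

\subsection{The poles}

Let $\mathcal Q$ be the set of cells of level at least $n_0-1$; they tile $\{y\ge R_{n_0-1}\}\cup\{y<-R_{n_0-1}\}$. Let $\mathcal K$ be the set of $Q\in\mathcal Q$ for which there are $m\ge n_0$ and $j\in E_m$ with $\operatorname{dist}(j,Q)\le r_m$. Since $r_m\le R_m/4$, the closure of such a $Q$ contains a point of modulus in $[\frac34R_m,\frac94R_m]$, so $Q$ has level $m-1$, $m$ or $m+1$. For given $j\in E_m$ these cells are disjoint intervals of length at least $1$ whose closures meet an interval of length $2r_m$, so there are at most $2r_m+4\le6r_m$ of them. Hence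
\begin{equation}\label{eq:countK}
\#\{Q\in\mathcal K\text{ of level }n\}\le\sum_{|m-n|\le1}6r_mR_m^{c+\delta}\le CR_n^{6c+\delta}.
\end{equation}
For each $Q\in\mathcal K$ choose, by (P4), a point $\mu_Q\in\Lambda$ in the middle third of $Q$ (Figure~\ref{fig:peak}), and put
\[
\Lambda_2=\{\mu_Q\}_{Q\in\mathcal K},\qquad\alpha_Q=\frac1\pi\int_Q\eta,\qquad\varphi(z)=1-\sum_{Q\in\mathcal K}\frac{\alpha_Q}{z-\mu_Q},\qquad h=G\varphi .
\]
For $Q$ of level $n$ we have $|\alpha_Q|\le|Q|/\pi\le s_n$, so by \eqref{eq:countK}
\begin{equation}\label{eq:alphasum}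
\sum_{Q\in\mathcal K}\frac{|\alpha_Q|}{|\mu_Q|}\le C\sum_nR_n^{6c+2\delta-1}<\infty .
\end{equation}
Thus the series for $\varphi$ converges locally uniformly off $\Lambda_2$, the function $h=G-\sum_Q\alpha_Q\,G/(z-\mu_Q)$ is entire, and $h$ vanishes on $\Lambda\setminus\Lambda_2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (-6.4,0)--(6.4,0);
\foreach \x in {-6,-4.5,-3,-1.5,0,1.5,3,4.5,6} \draw (\x,-0.13)--(\x,0.13);
\draw[line width=2.5pt] (0.15,0)--(0.45,0);
\node[above] at (0.2,0.1) {$j$};
\foreach \x in {-3.7,-2.2,-0.8,0.85,2.3,3.8} {\fill (\x,0) circle (1.8pt); \draw (\x-0.15,0.6) circle (1.8pt);}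
\node[below] at (2.3,-0.05) {$\mu_Q$};
\node[above] at (2.15,0.65) {$w_Q$};
\draw[<->] (-3.3,1.4)--(3.6,1.4) node[midway,above] {$2r_m$};
\draw[dashed] (0.15,0)--(0.15,-1.4);
\node at (0.15,-1.5) {$\times$};
\node[right] at (0.25,-1.5) {$j-id_m$};
\draw[<->] (4.5,-0.45)--(6,-0.45) node[midway,below] {$\asymp s_m$};
\end{tikzpicture}
\caption{The neighborhood of a peak $j$ of level $m$, not to scale. The thick segment is $[j,j+1)$ and the ticks separate the cells. The pole $j-id_m$ of the factor $(z-j)/(z-j+id_m)$ is replaced by real poles $\mu_Q$ (dots), which are zeros of $G$, one in the middle third of each cell $Q$ within distance $r_m$ of $j$. The functional $\psi$ evaluates at the points $w_Q=\lfloor\mu_Q\rfloor+i$ (circles).}\label{fig:peak}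
\end{figure}

\begin{remark}
Since $h(\mu_Q)=-\alpha_QG'(\mu_Q)$, the interpolation series $\sum_\lambda h(\lambda)g_\lambda$ equals $-\sum_Q\alpha_QG/(z-\mu_Q)$ and converges locally uniformly to $h-G$, not to $h$. This alone does not keep $h$ out of the closed span of the $g_\mu$, whose elements need not be sums of such series; that is the task of $\psi$.
\end{remark}

The next lemma explains the choice of $d_n$ and $r_n$: the width $d_n$ exceeds the number of peaks, so $\eta$ is nearly constant on each cell, and the radius $r_n$ exceeds $d_n$ times the number of peaks, so the discarded part of $\eta$ is small.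

\begin{lemma}\label{lem:eta}
\begin{enumerate}
\item[(a)] If $n\ge n_0$ and $R_n/2\le|y|\le4R_n$, then $|\eta'(y)|\le CR_n^{-2c+\delta}$.
\item[(b)] If $y\ne0$ and $y\notin\bigcup_{Q\in\mathcal K}Q$, then $|\eta(y)|\le C|y|^{-c+\delta}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Split the sum in \eqref{eq:phi3} according to the level $m$ of $j$. Each term is at most $1/d_j$, so the levels with $|m-n|\le2$ contribute at most $CR_n^{c+\delta}/d_n=CR_n^{-2c+\delta}$. If $m\ge n+3$, then $|j|\ge8R_n\ge2|y|$, so $|y-j|\ge R_m/2$. If $m\le n-3$, then $|j|\le R_n/4$, so $|y-j|\ge R_n/4$. By \eqref{eq:dsum} these levels contribute at most $4\sum_{m\ge n+3}R_m^{4c+\delta-2}+16R_n^{-2}\sum_{m\le n-3}R_m^{4c+\delta}\le CR_n^{4c+\delta-2}$.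

(b) Suppose first that $y\in I_m$ with $m\ge n_0-1$. The cell containing $y$ is not in $\mathcal K$, so $|y-j|>r_{m'}$ for all $j\in E_{m'}$, $m'\ge n_0$. In \eqref{eq:phi2} the levels with $|m'-m|\le2$ contribute at most $CR_m^{4c+\delta}/r_m=CR_m^{-c+\delta}$. If $m'\ge m+3$, then $|y|\le R_{m'}/4$ and $|y-j|\ge R_{m'}/2$. If $m'\le m-3$, then $|j|\le R_m/4$ and $|y-j|\ge R_m/2$. By \eqref{eq:dsum} these levels contribute at most $CR_m^{4c+\delta-1}$. As $|y|\le2R_m$, the claim follows. Otherwise $|y|\le R_{n_0-1}$; then $|y-j|\ge|j|/2$ for all $j\in E$, and $|\eta(y)|\le\sum_j2d_j/|j|\le CR_{n_0}^{4c+\delta-1}\le CR_{n_0}^{-c+\delta}\le C|y|^{-c+\delta}$.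
\end{proof}

\subsection{Square integrability}

\begin{proposition}\label{prop:h}
The function $h$ belongs to $PW$.
\end{proposition}

\begin{proof}
\emph{Exponential type.} Let $M=\sum_Q|\alpha_Q|/|\mu_Q|$, which is finite by \eqref{eq:alphasum}, and let $|\operatorname{Im}z|\ge1$. If $|\mu_Q|>2|z|$, then $|z-\mu_Q|\ge|\mu_Q|/2$; otherwise $|z-\mu_Q|\ge1\ge|\mu_Q|/(2|z|)$. So $\sum_Q|\alpha_Q|/|z-\mu_Q|\le2M(1+|z|)$, which bounds $|\varphi(z)-1|$. For $|y|\le1$, \eqref{eq:mono} gives $|h(x+iy)|\le A(x)\big(1+\sum_Q|\alpha_Q|/|x+i-\mu_Q|\big)$, and the same bound applies to this sum. With \eqref{eq:growth} we get $|h(z)|\le C_{X,p}'(1+|z|)^2e^{\pi|\operatorname{Im}z|}$ on $\mathbb C$. By the Paley--Wiener theorem it remains to show that $h\in L_2(\mathbb R)$, and since $h$ is continuous it suffices to show that $\sum_{n\ge n_0}\int_{I_n}|h|^2<\infty$.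

\emph{Decomposition.} Let $x\in I_n\setminus\Lambda_2$, $n\ge n_0$. Let $J_x=[x_-,x_+]$ be the closure of the union of the cell containing $x$ and its two neighbors. These cells have levels in $\{n-1,n,n+1\}$ and lengths in $[s_n/2,4s_n]$, so
\[
x-x_-,\ x_+-x\in[s_n/2,\,8s_n],\qquad R_n/2\le|y|\le4R_n\ \text{ for }y\in J_x .
\]
Every cell is either contained in $J_x$ or disjoint from its interior. Subtract the definition of $\varphi$ from \eqref{eq:hilbert} and split the line into $J_x$, the cells of $\mathcal K$ not contained in $J_x$, and the rest $Y=\mathbb R\setminus(J_x\cup\bigcup_{\mathcal K}Q)$. This gives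
\[
\varphi(x)=\operatorname{Re}\varphi_0(x)+T_1+T_2+T_3-T_4,
\]
where
\begin{align*}
T_1&=\frac1\pi\,\mathrm{PV}\!\int_{J_x}\frac{\eta(y)}{x-y}\,dy, &
T_2&=\sum_{Q\in\mathcal K,\ Q\not\subset J_x}\frac1\pi\int_Q\eta(y)\Big[\frac1{x-y}-\frac1{x-\mu_Q}\Big]dy,\\
T_3&=\frac1\pi\int_Y\frac{\eta(y)}{x-y}\,dy, &
T_4&=\sum_{Q\in\mathcal K,\ Q\subset J_x}\frac{\alpha_Q}{x-\mu_Q}.
\end{align*}
Here $T_2$ is the error of discretization, $T_3$ is the discarded part, and $T_1$, $T_4$ are the parts near $x$, which are estimated separately. Call $x$ a \emph{peak point} if $x\in[j,j+1)$ with $j\in E_n$. For a peak point \eqref{eq:phi1} gives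
\begin{equation}\label{eq:peak}
|\varphi_0(x)|\le\frac1{d_n},\qquad|\eta(y)|\le\min\Big(1,\frac{|y-x|+1}{d_n}\Big)\quad(y\in\mathbb R).
\end{equation}

\emph{The term $T_1$.} Since $\mathrm{PV}\!\int_{J_x}\frac{dy}{x-y}=\log\frac{x-x_-}{x_+-x}$,
\[
\pi T_1=\int_{J_x}\frac{\eta(y)-\eta(x)}{x-y}\,dy+\eta(x)\log\frac{x-x_-}{x_+-x}.
\]
We have $|J_x|\le16s_n$ and the logarithm is at most $\log16$ in modulus, so Lemma~\ref{lem:eta}(a) gives $|T_1|\le C(R_n^{-2c+2\delta}+|\varphi_0(x)|)$. Thus $|T_1|\le C$ always, and $|T_1|\le CR_n^{-2c+2\delta}$ at peak points.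

\emph{The term $T_2$.} Let $Q\not\subset J_x$ have level $m$. Then $\operatorname{dist}(x,Q)\ge s_n/2$, and $|Q|\le8\operatorname{dist}(x,Q)$: for $m\le n+1$ because $|Q|\le4s_n$, and for $m\ge n+2$ because $\operatorname{dist}(x,Q)\ge R_m-2R_n\ge R_m/2\ge|Q|$ by \eqref{eq:n0}. Hence $|x-y|\le|x-\mu_Q|+|Q|\le9|x-\mu_Q|$ for $y\in Q$, and
\[
\Big|\frac1{x-y}-\frac1{x-\mu_Q}\Big|=\frac{|y-\mu_Q|}{|x-y|\,|x-\mu_Q|}\le\frac{9|Q|}{(x-y)^2}.
\]
For $m\ge n+2$ and $y\in Q$ we have $|y|\ge4R_n$, $|Q|\le2|y|^\delta$ and $|x-y|\ge|y|/2$. Therefore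
\[
|T_2|\le Cs_n\int_{|y-x|\ge s_n/2}\frac{|\eta(y)|}{(x-y)^2}\,dy+C\int_{|y|\ge4R_n}|y|^{\delta-2}\,dy .
\]
With $|\eta|\le1$ the first integral is at most $4/s_n$, so $|T_2|\le C$ always. At a peak point, \eqref{eq:peak} and $s_n/2\ge1$ bound the first integral by $2\int_1^{d_n}\frac{2\,dt}{d_nt}+2\int_{d_n}^\infty\frac{dt}{t^2}$, so that $|T_2|\le Cs_n(1+\log d_n)/d_n+CR_n^{\delta-1}\le CR_n^{-2c}$.

\emph{The term $T_3$.} On $Y$ we have $|x-y|\ge s_n/2\ge1$ and, by Lemma~\ref{lem:eta}(b), $|\eta(y)|\le C|y|^{-c+\delta}$. The range $R_n/2\le|y|\le4R_n$ contributes at most $CR_n^{-c+\delta}\int_1^{6R_n}dt/t\le CR_n^{-c+\delta}\log R_n$. On $|y|>4R_n$ we have $|x-y|\ge|y|/2$, and the contribution is at most $C\int_{4R_n}^\infty t^{-c+\delta-1}\,dt\le CR_n^{-c+\delta}$. On $|y|<R_n/2$ we have $|x-y|\ge R_n/2$, and the contribution is at most $CR_n^{-1}\int_0^{R_n/2}t^{-c+\delta}\,dt\le CR_n^{-c+\delta}$. So $|T_3|\le CR_n^{-c+2\delta}$ always.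

\emph{The term $T_4$.} This term is unbounded, and here the zeros of $G$ are used. There are at most three summands, and \eqref{eq:mono} gives $|G(x)T_4|\le A(x)\sum_{Q\subset J_x}|\alpha_Q|$. For $Q\subset J_x$ we have $|\alpha_Q|\le s_{n+1}\le2s_n$ always, and $|\alpha_Q|\le4s_n(8s_n+1)/d_n\le CR_n^{-3c+2\delta}$ at peak points, by \eqref{eq:peak}.

\emph{Conclusion.} Since $|G(x)|\le A(x)$, for all $x\in I_n\setminus\Lambda_2$ with $n\ge n_0$,
\[
|h(x)|\le Cs_nA(x)\ \text{ always},\qquad|h(x)|\le CR_n^{-c+2\delta}A(x)\ \text{ at peak points}.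
\]
Use the first bound with (P2) off the peak points and the second with (P1) on them:
\[
\int_{I_n}|h|^2\le CR_n^{2\delta}R_n^{-9\delta}+CR_n^{-2c+4\delta}R_n^{\delta}.
\]
This is summable in $n$ because $5\delta<2c$.
\end{proof}

\section{A bounded substitute for the value at infinity}\label{sec:psi}

We need $\psi\in PW$ orthogonal to $G/(z-\mu)$, $\mu\in\Lambda_2$, but not to $h$. The bounded functionals at hand are $F\mapsto F(w)/G(w)$ with $w\notin\mathbb R$, of norm $\|k_w\|/|G(w)|$. Sending $w$ to infinity along the imaginary axis kills every $G/(z-\mu)$ in the limit, but the norms blow up: by \eqref{eq:kernelnorm} and the first bound in \eqref{eq:moment}, at $w=iR_n$ the norm is eventually at least a constant times $R_n^{1/2-\varepsilon}$. Instead we fix $w_0=i$ and cancel the value at $w_0$ of each fraction $1/(z-\mu_Q)$ by a small multiple of the value at a point next to $\mu_Q$, where that fraction is of order $1$. Put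
\[
w_0=i,\qquad w_Q=\lfloor\mu_Q\rfloor+i,\qquad D_Q=w_Q-\mu_Q,\qquad1\le|D_Q|\le\sqrt2 .
\]
We look for numbers $(\nu_Q)_{Q\in\mathcal K}$ such that
\begin{equation}\label{eq:system}
\frac1{w_0-\mu_{Q'}}+\sum_{Q\in\mathcal K}\frac{\nu_Q}{w_Q-\mu_{Q'}}=0\qquad(Q'\in\mathcal K).
\end{equation}
If $\mathcal K$ consists of one cell $Q$, the solution is $\nu_Q=-D_Q/(i-\mu_Q)$. Then $|\nu_Q|\le\sqrt2/|\mu_Q|$, the functional $\phi\mapsto\phi(w_0)+\nu_Q\phi(w_Q)$ kills $1/(z-\mu_Q)$, and it takes the value $1+\nu_Q\ne0$ on the constant $1$. In general the poles interact, but weakly, because they are far apart and few. The correction at $w_Q$ has norm of order $1/(|\mu_Q||G(w_Q)|)$, and (P3) makes these norms summable. This is why poles are placed only near peaks: by \eqref{eq:GvsGamma} and \eqref{eq:moment} with $q=1$, the average of $A$ over $I_n$ is eventually at most $R_n^{-3/4+\varepsilon}$, so the lower bound $R_n^{-1/2}$ is special to neighborhoods of peaks.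

\begin{lemma}\label{lem:separation}
If $n_0$ exceeds a bound depending only on $c$, then for every choice of the points $\mu_Q$
\[
\sum_{Q\in\mathcal K}\frac1{|\mu_Q|}\le\frac1{12},\qquad\sup_{Q'\in\mathcal K}\ \sum_{Q\in\mathcal K,\ Q\ne Q'}\frac1{|\mu_Q-\mu_{Q'}|}\le\frac1{12}.
\]
\end{lemma}

\begin{proof}
By \eqref{eq:countK}, $\sum_Q1/|\mu_Q|\le C\sum_{n\ge n_0-1}R_n^{6c+\delta-1}\le CR_{n_0}^{-1/2}$. Let $Q'$ have level $n$ and $Q$ level $m$. If $m\ge n+3$, then $|\mu_Q|\ge4|\mu_{Q'}|$; if $m\le n-3$, then $|\mu_{Q'}|\ge4|\mu_Q|$. In these cases, and when $\mu_Q$ and $\mu_{Q'}$ have opposite signs, $|\mu_Q-\mu_{Q'}|\ge|\mu_Q|/2$, so such $Q$ contribute at most $CR_{n_0}^{-1/2}$ to the second sum. There remain at most $CR_n^{6c+\delta}$ cells, on the same side of the origin as $Q'$ and with $|m-n|\le2$; they and $Q'$ have lengths at least $s:=4^{-\delta}s_n$. Between $\mu_{Q'}$ and the point $\mu_Q$ of the $k$-th of these cells to the right of $Q'$ lie $k-1$ full cells and two outer thirds, so the distance is at least $(k-\frac13)s\ge ks/2$;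 the same holds to the left. These cells contribute at most $C(\log R_n)/s_n$, which tends to $0$ as $n\to\infty$, and $n\ge n_0-1$.
\end{proof}

From now on $n_0$ is also required to satisfy Lemma~\ref{lem:separation}.

\begin{lemma}\label{lem:system}
The system \eqref{eq:system} has a solution with $|\nu_Q|\le3/|\mu_Q|$ for all $Q\in\mathcal K$, and $\sum_{Q}|\nu_Q|/|w_Q-\mu_{Q'}|\le5/|\mu_{Q'}|$ for all $Q'\in\mathcal K$.
\end{lemma}

\begin{proof}
Multiply the equation with index $Q'$ by $D_{Q'}$. The system becomes $\nu=\nu^0-\mathcal L\nu$, where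
\[
\nu^0_{Q'}=-\frac{D_{Q'}}{i-\mu_{Q'}},\qquad(\mathcal L\nu)_{Q'}=D_{Q'}\sum_{Q\ne Q'}\frac{\nu_Q}{w_Q-\mu_{Q'}} .
\]
We solve it in the Banach space of families with finite norm $\|\nu\|=\sup_Q|\mu_Q||\nu_Q|$. Since $|i-\mu_{Q'}|\ge|\mu_{Q'}|$, we have $\|\nu^0\|\le\sqrt2$. For $Q\ne Q'$ the points $\mu_Q,\mu_{Q'}$ lie in the middle thirds of disjoint cells of length at least $3$, so $|\mu_Q-\mu_{Q'}|\ge2$ and $|w_Q-\mu_{Q'}|\ge|\mu_Q-\mu_{Q'}|-1\ge\frac12|\mu_Q-\mu_{Q'}|$. Using $|\mu_{Q'}|\le|\mu_Q|+|\mu_Q-\mu_{Q'}|$ and Lemma~\ref{lem:separation},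
\begin{equation}\label{eq:Lnorm}
|\mu_{Q'}|\sum_{Q\ne Q'}\frac{|\nu_Q|}{|w_Q-\mu_{Q'}|}\le2\|\nu\|\sum_{Q\ne Q'}\Big(\frac1{|\mu_Q-\mu_{Q'}|}+\frac1{|\mu_Q|}\Big)\le\frac{\|\nu\|}3 .
\end{equation}
Hence $\|\mathcal L\|\le\sqrt2/3<\frac12$, and $\nu=(1+\mathcal L)^{-1}\nu^0$ is a solution with $\|\nu\|\le2\sqrt2<3$. The second assertion follows from \eqref{eq:Lnorm} and $|\nu_{Q'}|/|D_{Q'}|\le3/|\mu_{Q'}|$.
\end{proof}

\begin{proposition}\label{prop:psi}
There is $\psi\in PW$ with $\psi\perp g_\mu$ for all $\mu\in\Lambda_2$ and $\langle h,\psi\rangle\ne0$.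
\end{proposition}

\begin{proof}
Let $Q\in\mathcal K$, and take $m\ge n_0$ and $j\in E_m$ with $\operatorname{dist}(j,Q)\le r_m$. The level of $Q$ is between $m-1$ and $m+1$, so $|Q|\le4s_m$ and $|\mu_Q|\ge R_m/2$. By \eqref{eq:n0}, $|\lfloor\mu_Q\rfloor-j|\le r_m+4s_m+1\le2r_m$, so (P3) gives $|G(w_Q)|\ge R_m^{-1/2}\ge(2|\mu_Q|)^{-1/2}$. By Lemma~\ref{lem:system} and \eqref{eq:countK},
\[
\sum_Q\frac{|\nu_Q|}{|G(w_Q)|}\le C\sum_Q|\mu_Q|^{-1/2}\le C\sum_nR_n^{6c+\delta-1/2}<\infty .
\]
Also $G(w_0)\ne0$, since $G$ has only real zeros, and by \eqref{eq:kernelnorm} all the kernels $k_{w_Q}$ have the same norm. So the series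
\[
\psi=\overline{G(w_0)^{-1}}\,k_{w_0}+\sum_{Q\in\mathcal K}\overline{\nu_Q\,G(w_Q)^{-1}}\,k_{w_Q}
\]
converges absolutely in $PW$, and
\[
\langle F,\psi\rangle=\frac{F(w_0)}{G(w_0)}+\sum_{Q\in\mathcal K}\nu_Q\frac{F(w_Q)}{G(w_Q)}\qquad(F\in PW).
\]
For $F=G/(z-\mu_{Q'})$ the right side is the left side of \eqref{eq:system}, so $\psi\perp g_\mu$ for $\mu\in\Lambda_2$. For $F=h$, which is in $PW$ by Proposition~\ref{prop:h}, we have $h/G=\varphi$ off the real axis, and
\[
\langle h,\psi\rangle=1+\sum_Q\nu_Q-\sum_{Q'}\alpha_{Q'}\Big[\frac1{w_0-\mu_{Q'}}+\sum_Q\frac{\nu_Q}{w_Q-\mu_{Q'}}\Big]=1+\sum_Q\nu_Q .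
\]
The order of summation may be exchanged because, by Lemma~\ref{lem:system} and \eqref{eq:alphasum}, the double series is dominated by $5\sum_{Q'}|\alpha_{Q'}|/|\mu_{Q'}|<\infty$. Finally $|\sum_Q\nu_Q|\le3\sum_Q1/|\mu_Q|\le\frac14$ by Lemma~\ref{lem:separation}, so $\langle h,\psi\rangle\ne0$.
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix any $c\in(0,1/200]$. For almost every $X$ the conclusions of Theorem~\ref{thm:known}, Lemma~\ref{lem:Gamma} and Proposition~\ref{prop:peaks} hold for every $p\in X$. For such $X$ and $p$, the function $h$ of Section~\ref{sec:h} is in $PW$ by Proposition~\ref{prop:h} and satisfies $\langle h,k_\lambda\rangle=h(\lambda)=0$ for $\lambda\in\Lambda\setminus\Lambda_2$. Together with $\psi$ from Proposition~\ref{prop:psi} it satisfies the conditions of Lemma~\ref{lem:criterion} with $N_1=\Lambda\setminus\Lambda_2$ and $N_2=\Lambda_2$. So the mixed family is not complete.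
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Run the construction with $c=\min(1/200,\gamma/7)$.

\emph{Sparsity.} Summing \eqref{eq:countK} over the levels $n$ with $R_n\le R$ gives $\#(\Lambda_2\cap[-R,R])=O(R^{6c+\delta})$, and $6c+\delta\le7c\le\gamma$.

\emph{Continuum many sets.} The set $\mathcal K$ is infinite. Otherwise $G=h+\sum_Q\alpha_QG/(z-\mu_Q)$ would be a finite sum of elements of $PW$, hence a nonzero element of $PW$ vanishing on $\Lambda$, contrary to (K1). The requirements on $n_0$ depend only on $c$ and $n_1$, and $E$ and $\mathcal K$ do not depend on the points $\mu_Q$. So Sections \ref{sec:h} and \ref{sec:psi} apply to every choice of these points, with the same $n_0$, $E$ and $\mathcal K$. By (P4) each $\mu_Q$ can be chosen in at least two ways, one in each half of the middle third of $Q$, independently over $Q\in\mathcal K$, and distinct choices give distinct sets $\Lambda_2$. Since $\Lambda$ is countable, the number of such sets is exactly the continuum.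

\emph{The function $u$.} Let $u\ne0$ be the vector orthogonal to the mixed family given by Lemma~\ref{lem:criterion}, and let $\lambda\in\Lambda$. If $\lambda\notin\Lambda_2$, then $u(\lambda)=\langle u,k_\lambda\rangle=0$. If $\lambda\in\Lambda_2$, then $u\perp g_\lambda$. In both cases $u\perp u(\lambda)g_\lambda$. A nonzero vector orthogonal to a family does not lie in its closed span.
\end{proof}

\begin{remark}
The known results enter as follows. Property (K2) identifies the biorthogonal family and gives the growth bound \eqref{eq:growth}. Property (K1) makes $(k_\lambda)_{\lambda\in\Lambda}$ complete, which is the setting of Lemma~\ref{lem:criterion}, and shows that $\mathcal K$ is infinite; the constructions of $h$ and $\psi$ do not use it. The smallness of $c$ is needed in (P3), through $r_n\le R_n^{1/40}$, and for the convergence of the series over levels, the most demanding of which requires $6c+\delta<\frac12$.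
\end{remark}

\begin{thebibliography}{9}

\bibitem{BBB}
Baranov, Belov and Borichev, \emph{Hereditary completeness for systems of exponentials and reproducing kernels}, Adv. Math. 235 (2013), 525--554.

\bibitem{Bufetov}
Alexander I. Bufetov, \emph{The sine-process has excess one}, arXiv:1912.13454 (2019).

\end{thebibliography}
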